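
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Connectivity of the generic fiber of a holomorphic map\\ with isolated singularities}


\begin{abstract}
Let $h\colon X\to Y$ be a surjective holomorphic map from a compact connected complex manifold onto a complex torus or a closed Riemann surface of positive genus. Assume that the generic fiber $H$ is connected, of dimension $n$, and that the critical set of $h$ meets every fiber in a discrete set. We prove that the pull-back $\widehat X$ of $X$ to the universal cover of $Y$ satisfies $\pi_i(\widehat X,H)=0$ for $i\le n$, and that for $n\ge2$ the sequence $1\to\pi_1H\to\pi_1X\to\pi_1Y\to1$ is exact. This confirms a conjecture stated in \cite{LI}. The proof compares $\pi_i(X,H)$ with $\pi_i(Y)$ for proper maps to an arbitrary connected complex manifold, by lifting homotopies approximately. We also show that the range $i\le n$ is sharp for $n\ge1$ as soon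 as $h$ has a critical point, and that the exact sequence may fail for $n=1$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $h\colon X\to Y$ be a surjective holomorphic map between complex manifolds. A point of $X$ is \emph{critical} if the differential of $h$ is not surjective there. We say that $h$ has \emph{isolated singularities} if its critical set $C$ meets every fiber of $h$ in a discrete set. The condition is fiberwise: $C$ need not be discrete in $X$.

How much of the homotopy type of $X$ is determined by $Y$ and by a generic fiber $H$? Let $\widehat h\colon\widehat X\to\widetilde Y$ be the pull-back of $h$ under the universal cover $\widetilde Y\to Y$. Its generic fiber is again $H$, and the groups $\pi_i(\widehat X,H)$ measure how far $\widehat X$ is from being $H$. If $h$ is a proper submersion, it is a fiber bundle. If moreover $H$ is connected and $\widetilde Y$ is contractible, then $\pi_i(\widehat X,H)=0$ for all $i$, and $1\to\pi_1H\to\pi_1X\to\pi_1Y\to1$ is exact. Now allow critical points. The simplest one is that of $z_1^2+\dots+z_{n+1}^2$, where $n=\dim H$: there, up to homotopy, a neighborhood of the singular fiber arises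 from the generic fiber by filling in one $n$-sphere, that is, by attaching one cell of dimension $n+1$ (compare Section~\ref{sec:idea}). So one guesses that $\pi_i(\widehat X,H)$ still vanishes for $i\le n$. For $Y$ a closed Riemann surface of positive genus and maps with connected fibers this is a theorem of Dimca, Papadima and Suciu (their Theorem~C). The following theorem was conjectured, as a generalization of that result, in \cite{LI}.

\begin{theorem}\label{thm:B}
Let $X$ be a compact connected complex manifold of dimension $n+k$, let $Y$ be a $k$-dimensional complex torus or a Riemann surface of positive genus \textup{(}then $k=1$\textup{)}, and let $h\colon X\to Y$ be a surjective holomorphic map with connected generic fiber and isolated singularities. Let $H$ be the generic smooth fiber of $\widehat h$, or equivalently of $h$; thus $n=\dim H$. Then: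
\begin{enumerate}
\item[(1)] $\pi_i(\widehat X,H)=0$ for all $i\le n$;
\item[(2)] if $n\ge2$, then $h_*\colon\pi_1X\to\pi_1Y$ is surjective with kernel isomorphic to $\pi_1H$; more precisely, with the map induced by the inclusion $H\subset X$,
\[1\to\pi_1H\to\pi_1X\to\pi_1Y\to1\]
is exact.
\end{enumerate}
More generally, \textup{(1)} and \textup{(2)} hold in the setting \textup{(S)} of Section~\textup{\ref{subsec:results}} whenever the universal cover of $Y$ is contractible.
\end{theorem}

Here $\pi_0(\widehat X,H)=0$ means that every path component of $\widehat X$ meets $H$.

Suppose that $h$ is proper and $C\ne\emptyset$. For $k=1$ the critical values form a discrete set. For $k\ge2$ they do not. Indeed, $C$ is locally the locus where a $k\times(n+k)$ matrix of holomorphic functions has rank less than $k$, so each of its components has codimension at most $n+1$, that is, dimension at least $k-1$. As $C\to h(C)$ has finite fibers, $h(C)$ is a hypersurface of $Y$. It may be singular, and nothing is assumed about its position. We therefore avoid studying it. We prove a statement about $h$ over small balls only, and then show that a map with this local property lifts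 homotopies of cells of dimension at most $n$, up to a small error. This works over any base.

\subsection{Results}\label{subsec:results}

\textbf{Setting (S).} $h\colon X\to Y$ is a proper surjective holomorphic map of complex manifolds, $X$ of pure dimension $n+k$, $Y$ connected of dimension $k\ge1$, with isolated singularities and connected generic fiber. We write $C$ for the critical set, $D=h(C)$, $F_y=h^{-1}(y)$ and $X_U=h^{-1}(U)$ for $U\subset Y$.

By Remmert's proper mapping theorem and Sard's theorem, $D$ is a closed nowhere dense analytic subset of $Y$. Hence $Y\setminus D$ is connected, and $h$ is a proper submersion over it. By Ehresmann's theorem all fibers $F_y$ with $y\notin D$ are diffeomorphic; $H$ denotes one of them, and it is connected.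

\begin{theorem}\label{thm:A}
In \textup{(S)} let $n\ge1$, $y\in Y\setminus D$ and $H=F_y$. Then $X$ is connected, and $h_*\colon\pi_i(X,H)\to\pi_i(Y,y)$ is bijective for $1\le i\le n$ and surjective for $i=n+1$. In particular there is an exact sequence
\[\pi_n(H)\to\pi_n(X)\to\pi_n(Y)\to\pi_{n-1}(H)\to\dots\to\pi_1(H)\to\pi_1(X)\to\pi_1(Y)\to1.\]
\end{theorem}

Thus in dimensions up to $n$ the map $h$ behaves like a fibration with fiber $H$. When $\widetilde Y$ is contractible and $h$ has a critical point, the range in part (1) of Theorem~\ref{thm:B} is sharp:

\begin{theorem}\label{thm:C}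
In \textup{(S)} let $n\ge1$ and let the universal cover of $Y$ be contractible. Then $\pi_{n+1}(\widehat X,H)=0$ if and only if $h$ is a submersion.
\end{theorem}

We deduce from this in Section~\ref{sec:curves} that part (2) of Theorem~\ref{thm:B} fails for $n=1$. Sections \ref{sec:gluing}--\ref{sec:proofs} prove Theorems \ref{thm:A} and \ref{thm:B}; they do not use Sections \ref{sec:forms}--\ref{sec:curves}, which prove Theorem~\ref{thm:C} and its consequence.

\subsection{The hypotheses}

The following examples illustrate the role of the hypotheses of Theorem~\ref{thm:B}.

\emph{Isolated singularities.} Let $S\to E$ be a double cover of an elliptic curve by a curve of genus $2$, branched at two points, with covering involution $\iota$. Let $E'$ be another elliptic curve and $\tau\in E'$ a point of order $2$. Then $(s,e)\mapsto(\iota s,e+\tau)$ is a free involution of $S\times E'$. Let $X$ be the quotient and $h\colon X\to S/\iota=E$ the projection, so $n=k=1$. The generic fiber is $H\cong E'$; the fibers over the two branch points are copies of $E'/\langle\tau\rangle$ and consist of critical points. All fibers are connected and $\widehat h$ is proper, hence $\widehat X$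 is connected. Let $\chi\colon\pi_1X\to\mathbb Z/2$ be the homomorphism given by the double cover $S\times E'\to X$. It vanishes on $\pi_1H$, because the cover is trivial over $H$. But if $s_0$ is a fixed point of $\iota$, the image in $X$ of a path from $(s_0,e)$ to $(s_0,e+\tau)$ is a loop in a fiber, so it lifts to a loop of $\widehat X$, and $\chi$ does not vanish on it. So $\pi_1H\to\pi_1\widehat X$ is not onto and (1) fails.

\emph{Connected generic fiber.} If $Y'\to Y$ is a connected unramified cover of a torus of degree at least $2$, the submersion $Y'\times F\to Y'\to Y$, with $F$ a compact connected complex manifold of dimension at least $2$, is not onto on $\pi_1$. So (2) fails.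

\emph{The base.} Over a base with $\pi_2(Y)\ne0$ part (2) can fail; see Remark~\ref{rem:range}.

\section{The idea in the smallest cases}\label{sec:idea}

\subsection{A quadratic point}\label{subsec:quadric}

Let $q(z)=\sum_{i=1}^{n+1}z_i^2$ on $\mathbb C^{n+1}$, $n\ge1$. For $c\ne0$ and $R>0$ with $|c|<R^2$ put
\[Q=\{z:\ q(z)=c,\ |z|<R\}.\]
Fix a square root of $c$ and write $z=\sqrt c\,(a+\sqrt{-1}\,b)$ with $a,b\in\mathbb R^{n+1}$. Then $q(z)=c$ means $|a|^2-|b|^2=1$ and $a\cdot b=0$, and in this case $|z|^2=|c|(1+2|b|^2)$. Replacing $(a,b)$ by
\[\Big(\sqrt{\tfrac{1+(1-s)^2|b|^2}{1+|b|^2}}\;a,\ (1-s)b\Big),\qquad 0\le s\le1,\]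
preserves both equations and does not increase $|z|$. So $Q$ deformation retracts onto the sphere $\sqrt c\,S^n$, which does not depend on the choice of $\sqrt c$.

Let $N=\{|z|<\varepsilon,\ |q|<\delta\}$ with $\delta<\varepsilon^2$, and let $M=N\cap q^{-1}(c)$, $0<|c|<\delta$. Scaling $z\mapsto sz$ contracts $N$. Therefore $\pi_i(N,M)\cong\pi_{i-1}(S^n)$ for $i\ge1$: this is trivial for $i\le n$ and nontrivial for $i=n+1$. Adding parameters changes nothing: for $h(z,t)=(t,q(z))$ on $\mathbb C^{n+1}\times\mathbb C^{k-1}$ the critical set $\{z=0\}$ has dimension $k-1$, and the local pair $(N,M)$ is the same up to homotopy. For a general isolated singularity of a fiber, Hamm's theorem (Section~\ref{sec:gluing}) replaces $S^n$ by a bouquet of $n$-spheres.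

\subsection{Lifting a homotopy of loops}\label{subsec:loops}

Let $n=1$. Suppose we know, for small neighborhoods $U$ of each point of $Y$ and for $y\in U\setminus D$, that $X_U$ is connected and $\pi_1(F_y)\to\pi_1(X_U)$ is onto. If $V\subset U$ are two such sets, then $\pi_1(X_V)\to\pi_1(X_U)$ is onto. Hence any path in $X_U$ with endpoints in $X_V$ can be deformed in $X_U$, rel endpoints, into $X_V$.

Let $f\colon I\to X$ be a loop at a point of $H=F_y$, and let $G\colon I\times I\to Y$ be a null-homotopy of $h\circ f$: $G_0=h\circ f$, and $G=y$ on the other three sides. Cut the square into small squares. We lift $G$ row by row, starting from $f$ on the bottom. First, over each vertical edge we choose a path, lying over a small set $U$, that starts at the point already chosen and ends anywhere over a small neighborhood $V$ of the image of the upper vertex. Then three sides of each small square (left, bottom, right) have been lifted. Together they form a path over a small set $U$, with endpoints over a small set $V$ that contains the image of the top edge. Deform this path rel endpoints, inside $X_U$, into $X_V$. The deformation is the lift of the square, and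 its end is the lift of the top edge.

The top edge is not prescribed: it only has to lie over $V$. That is why filling a $2$-dimensional square requires only $1$-connectedness of the pairs. The result is a map $\widetilde G\colon I\times I\to X$ extending $f$, with $h\circ\widetilde G$ close to $G$. In particular the other three sides lie over a small ball $U_0$ about $y$ with $X_{U_0}\cong U_0\times H$. So the class of $f$ comes from $\pi_1(H)$. This is the injectivity part of Theorem~\ref{thm:A} for $n=1$.

Two things remain for the general proof. The first is the local statement (Section~\ref{sec:local}). The second is the bookkeeping of the small sets: those used for the faces of a cell must lie in the one used for the cell (Section~\ref{sec:lifting}).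

\section{Connected pairs, gluing, and facts used}\label{sec:gluing}

Manifolds are Hausdorff and second countable, $I=[0,1]$, $D^0$ is a point and $S^{-1}=\emptyset$. A pair $(Z,A)$ is \emph{$m$-connected} if every map $(D^d,S^{d-1})\to(Z,A)$ with $0\le d\le m$ is homotopic rel $S^{d-1}$ to a map into $A$. Equivalently, $\pi_0(A)\to\pi_0(Z)$ is onto and $\pi_i(Z,A,a)=0$ for $1\le i\le m$ and all $a\in A$. ``$\infty$-connected'' means $m$-connected for all $m$. We use three elementary facts.

\begin{itemize}
\item[(P1)] If $(Z,A')$ and $(A',A)$ are $m$-connected, so is $(Z,A)$: deform first into $A'$, then into $A$.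
\item[(P2)] \emph{Extension.} Let $(Z,A)$ be $m$-connected and $c$ a cube of dimension at most $m$. Every map $c\times0\cup\partial c\times I\to Z$ sending $\partial c\times1$ to $A$ extends to a map $c\times I\to Z$ sending $c\times1$ to $A$.
\item[(P3)] \emph{Compression.} If $f\colon(D^d,S^{d-1})\to(Z,A)$ extends to $F\colon D^d\times I\to Z$ with $F_0=f$ and $F(S^{d-1}\times I\cup D^d\times1)\subset A$, then $f$ is homotopic rel $S^{d-1}$ to a map into $A$.
\end{itemize}

For (P2), $c\times0\cup\partial c\times I$ is a disc with boundary $\partial c\times1$, and $c\times I$ can be viewed as the track of a deformation of this disc, rel boundary, to $c\times1$. For (P3), $D^d\times0$ can be deformed in $D^d\times I$, rel its boundary, to $S^{d-1}\times I\cup D^d\times1$.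

\begin{lemma}[Gluing]\label{lem:glue}
Let $Z=Z_1\cup Z_2$ with $Z_1,Z_2$ open, and let $Z_0=Z_1\cap Z_2$. If $(Z_1,Z_0)$ is $m$-connected, then so is $(Z,Z_2)$.
\end{lemma}

\begin{proof}
Let $f\colon(I^d,\partial I^d)\to(Z,Z_2)$ with $d\le m$. Subdivide $I^d$ into cubes each of which is mapped into $Z_1$ or into $Z_2$. Let $L$ be the union of all closed cells of the subdivision that are mapped into $Z_2$; then $\partial I^d\subset L$, and a cell lies in $L$ if and only if it is mapped into $Z_2$. Let $c$ be a cell not in $L$. A top-dimensional cube containing $c$ is not mapped into $Z_2$ either, so it is mapped into $Z_1$. Hence $f(c)\subset Z_1$.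

We construct a homotopy of $f$, stationary on $L$, by induction over the dimension of the cells $c\not\subset L$, such that on $c$ it stays in $Z_1$ and ends in $Z_0$. It is already defined on $c\times0\cup\partial c\times I$. Its values there lie in $Z_1$, and it maps $\partial c\times1$ to $Z_0$: for faces of $c$ not in $L$ this is the inductive assumption, and a face $c'\subset L$ satisfies $f(c')\subset Z_1\cap Z_2=Z_0$. By (P2) for $(Z_1,Z_0)$ it extends to $c\times I$ as required. At the end $I^d$ is mapped into $Z_2$, and $\partial I^d$ has not moved.
\end{proof}

\subsection*{Facts used}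

\emph{Ehresmann's theorem}, also with boundary: if $P$ is a manifold with boundary and $g\colon P\to V$ is a proper submersion whose restriction to $\partial P$ is also a submersion, then $g$ is a locally trivial bundle, with trivializations respecting $\partial P$. If $V$ is a ball, the bundle is trivial.

\emph{The curve selection lemma}: if a point $p$ lies in the closure of a semianalytic set $A$, with $p\notin A$, there is a real analytic curve $[0,\eta)\to A\cup\{p\}$ starting at $p$ and contained in $A$ for positive times.

\emph{Hamm's theorem} (\cite{Hamm}; see also \cite{Looijenga}): if $g\colon(\mathbb C^{n+k},0)\to(\mathbb C^k,0)$ has fiber $g^{-1}(0)$ a complete intersection of dimension $n\ge1$ with isolated singularity, then for all small $\varepsilon$ there is $\delta>0$ such that for every regular value $y$ with $|y|<\delta$ the Milnor fiber $\{|z|\le\varepsilon\}\cap g^{-1}(y)$ is homotopy equivalent to a bouquet of $n$-spheres. In particular it is $(n-1)$-connected.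

\section{Neighborhoods of singular fibers}\label{sec:local}

The aim of this section is that $(X_V,F_y)$ is $n$-connected for small balls $V\subset Y$ and $y\in V\setminus D$. Away from small balls about the critical points of the central fiber, $X_V$ is a product. Each of these balls contributes a contractible piece, which meets the product part, up to homotopy, in an $(n-1)$-connected Milnor fiber. Then Lemma~\ref{lem:glue} applies.

\subsection{Milnor pairs}

Let $n,k\ge1$, let $\Omega\subset\mathbb C^{n+k}$ be an open neighborhood of $0$ and $g\colon\Omega\to\mathbb C^k$ a holomorphic map with $g(0)=0$ and critical set $C_g$. In this subsection we assume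
\begin{equation}\label{eq:isolated}
C_g\cap g^{-1}(0)=\{0\}.
\end{equation}
Away from $0$ the fiber $g^{-1}(0)$ is smooth of dimension $n$. As it is defined by $k$ equations, all its components at $0$ have dimension at least $n\ge1$, so they contain points other than $0$ and have dimension exactly $n$. Hence $g^{-1}(0)$ is, at $0$, an \emph{isolated complete intersection singularity} (ICIS) of dimension $n$, and Hamm's theorem applies.

Let $B_\varepsilon=\{|z|\le\varepsilon\}$ with interior $\mathring B_\varepsilon$, $V_\delta=\{y\in\mathbb C^k:|y|<\delta\}$ and $\rho(z)=|z|^2$; always $B_\varepsilon\subset\Omega$. The next two lemmas say that the topology near $0$ does not depend on the size of the ball, and that a small neighborhood cut out by $V_\delta$ is contractible.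

\begin{lemma}\label{lem:shrink}
\begin{enumerate}
\item[(a)] For all small $\varepsilon$, every sphere $\partial B_\sigma$ with $0<\sigma\le\varepsilon$ is transverse to $g^{-1}(0)\setminus\{0\}$. We call such $\varepsilon$ \emph{admissible}.
\item[(b)] If $\varepsilon$ is admissible and $0<\sigma<\varepsilon$, then for all small $\delta$ the map $(g,\rho)$ to $\mathbb C^k\times\mathbb R$ is a submersion at every point of $\{\sigma\le|z|\le\varepsilon\}\cap g^{-1}(\overline{V_\delta})$. In particular $C_g\cap B_\varepsilon\cap g^{-1}(\overline{V_\delta})\subset\mathring B_\sigma$.
\item[(c)] If $\varepsilon$ is admissible and $0<\sigma<\varepsilon$, then for all small $\delta$ and all $y\in V_\delta$ the inclusions $\mathring B_\sigma\cap g^{-1}(V_\delta)\subset\mathring B_\varepsilon\cap g^{-1}(V_\delta)$ and $\mathring B_\sigma\cap g^{-1}(y)\subset\mathring B_\varepsilon\cap g^{-1}(y)\subset B_\varepsilon\cap g^{-1}(y)$ are homotopy equivalences.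
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise $0$ lies in the closure of the semianalytic set of critical points of $\rho$ restricted to $g^{-1}(0)\setminus\{0\}$. Along a curve in this set starting at $0$ the function $\rho$ is constant, hence $0$, which is impossible.

(b) By \eqref{eq:isolated} and admissibility $(g,\rho)$ is a submersion at the points of the compact set $\{\sigma\le|z|\le\varepsilon\}\cap g^{-1}(0)$, hence near it. The compact sets $\{\sigma\le|z|\le\varepsilon\}\cap g^{-1}(\overline{V_\delta})$ shrink to it as $\delta\to0$.

(c) Apply (b) with $\sigma/2$ in place of $\sigma$. On $\{\sigma/2\le|z|\le\varepsilon\}\cap g^{-1}(V_\delta)$ there is a smooth vector field $\xi$ with $dg(\xi)=0$ and $d\rho(\xi)=-1$: it exists locally, and a partition of unity preserves these affine conditions. Multiply $\xi$ by a cut-off function of $\rho$ with values in $[0,1]$ that is $0$ for $\rho\le\sigma^2/3$ and $1$ for $\rho\ge\sigma^2/2$, and extend by $0$. The resulting field is tangent to the fibers of $g$, and $\rho$ does not increase along it. So its forward flow stays in the compact sets $B_\varepsilon\cap g^{-1}(y)$ and exists for all time. It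 preserves $\mathring B_\sigma$, $\mathring B_\varepsilon$, $B_\varepsilon$ and the fibers, and by time $\varepsilon^2$ it has moved everything into $\{\rho\le\sigma^2/2\}\subset\mathring B_\sigma$. The time-$\varepsilon^2$ map is a homotopy inverse of each of the inclusions.
\end{proof}

\begin{lemma}\label{lem:contract}
If $\varepsilon$ is admissible, then for all small $\delta$ the space $N_{\varepsilon,\delta}=\mathring B_\varepsilon\cap g^{-1}(V_\delta)$ is contractible.
\end{lemma}

\begin{proof}
Put $r=|g|^2$. We claim that for small $\delta_0$ the function $r$ has no critical point in $B_\varepsilon\cap\{0<r\le\delta_0^2\}$. Critical points of $r$ with $r>0$ lie in $C_g$. If there were such points arbitrarily close to $0$, then along a curve of such points starting at $0$ the function $r$ would be constant, hence $0$, which is impossible; so there are none in some ball $B_\eta$. And $C_g\cap\{\eta\le|z|\le\varepsilon\}$ is compact and, by \eqref{eq:isolated}, disjoint from $g^{-1}(0)$, so $r$ is bounded below on it by a positive constant. Decrease $\delta_0$ so that the conclusion of Lemma~\ref{lem:shrink}(b) also holds with $\sigma=\varepsilon/2$ and $\delta=\delta_0$.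 Let $\delta\le\delta_0$.

\emph{The inclusion $N_{\varepsilon,\delta'}\subset N_{\varepsilon,\delta}$ is a homotopy equivalence for $0<\delta'<\delta$.} On $B_\varepsilon\cap\{0<r<\delta^2\}$ there is a vector field $\xi$, tangent to $\partial B_\varepsilon$, with $dr(\xi)=-1$: near $\partial B_\varepsilon$ require also $d\rho(\xi)=0$, which is possible since $(g,\rho)$, and hence $(r,\rho)$ where $r>0$, is a submersion there; elsewhere use the claim; then glue. Multiply $\xi$ by a cut-off function of $r$ with values in $[0,1]$ that is $0$ for $r\le\delta'^2/4$ and $1$ for $r\ge\delta'^2/2$, and extend by $0$. As $r$ does not increase along the resulting field and $\{r\le c\}\cap B_\varepsilon$ is compact for $c<\delta^2$, the forward flow exists for all time. It preserves $N_{\varepsilon,\delta}$ and $N_{\varepsilon,\delta'}$, and by time $\delta^2$ it moves the former into the latter.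

Now choose $\sigma<\varepsilon$ with $B_\sigma\subset g^{-1}(V_\delta)$, and then $\delta'<\delta$ as in Lemma~\ref{lem:shrink}(c). The composite
\[N_{\sigma,\delta'}\subset N_{\varepsilon,\delta'}\subset N_{\varepsilon,\delta}\]
is a homotopy equivalence and factors through the contractible space $\mathring B_\sigma\subset N_{\varepsilon,\delta}$. So the identity of $N_{\varepsilon,\delta}$ is homotopic to a map that factors through a contractible space.
\end{proof}

\begin{definition}\label{def:milnor}
$(\varepsilon,\delta)$ is a \emph{Milnor pair} for $g$ if $\varepsilon$ is admissible, the conclusion of Lemma~\ref{lem:shrink}(b) holds for $\delta$ and $\sigma=\varepsilon/2$, the space $N_{\varepsilon,\delta}$ is contractible, and $\mathring B_\varepsilon\cap g^{-1}(y)$ is $(n-1)$-connected for every regular value $y\in V_\delta$ of $g|_{B_\varepsilon}$. For such $y$ the manifold $\mathring B_\varepsilon\cap g^{-1}(y)$ is called a \emph{Milnor fiber} of $g$ at $0$.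
\end{definition}

By the two lemmas and Hamm's theorem (which concerns the closed ball; use Lemma~\ref{lem:shrink}(c)), for every small $\varepsilon$ the pair $(\varepsilon,\delta)$ is a Milnor pair for all sufficiently small $\delta$.

\subsection{The preimage of a small ball}

In (S) with $n\ge1$ let $y_0\in Y$. As $F_{y_0}$ is compact, $C\cap F_{y_0}=\{x_1,\dots,x_s\}$ is finite (possibly empty). Choose a chart of $Y$ centered at $y_0$ and charts of $X$ centered at the $x_i$. In these charts $h$ becomes, near each $x_i$, a map satisfying \eqref{eq:isolated}; we speak of Milnor pairs for $h$ at $x_i$. Let $B_\varepsilon(x_i)$ denote the closed $\varepsilon$-ball in the chart at $x_i$, let $\mathring B_\varepsilon(x_i)$ be its interior, and let $V_\delta\subset Y$ be the open $\delta$-ball at $y_0$. Take $\varepsilon$ so small that the $B_\varepsilon(x_i)$ are disjoint.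

\begin{proposition}\label{prop:local}
For all small $\varepsilon$ and all small $\delta$ (depending on $\varepsilon$) the following holds with $V=V_\delta$ and $N_i=\mathring B_\varepsilon(x_i)\cap X_V$, for all $y\in V\setminus D$, with $M_i=\mathring B_\varepsilon(x_i)\cap F_y$.
\begin{enumerate}
\item[(a)] $C\cap X_V\subset\bigcup_i\mathring B_{\varepsilon/2}(x_i)$, each $N_i$ is contractible, and each $M_i$ is $(n-1)$-connected.
\item[(b)] There is an open set $Z_2\subset X_V$ containing $F_y$ such that, with $Z_1=\bigsqcup_iN_i$, we have $X_V=Z_1\cup Z_2$ and $Z_1\cap Z_2=\bigsqcup_iP_i$ with $M_i\subset P_i\subset N_i$, and the pairs $(Z_2,F_y)$ and $(P_i,M_i)$ are $\infty$-connected.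
\item[(c)] $(X_V,F_y)$ is $n$-connected.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The set $C\setminus\bigcup_i\mathring B_{\varepsilon/2}(x_i)$ is closed. Since $h$ is proper, its image is closed, and this image does not contain $y_0$. This gives the first claim for small $\delta$. Choose $\delta$ such that, in addition, $(\varepsilon,\delta)$ is a Milnor pair for $h$ at each $x_i$. A point $y\in V\setminus D$ is a regular value of $h$, so the remaining claims hold.

(b) Let $W\subset V\setminus D$ be a ball about $y$, and put
\[E=X_V\setminus\bigcup_iB_{\varepsilon/2}(x_i),\qquad Z_2=E\cup X_W .\]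
The part $X_W$ is included so that $F_y\subset Z_2$. Then $Z_1\cup Z_2=X_V$, and $Z_1\cap Z_2$ is the disjoint union of the sets
\[P_i=A_i\cup\bigl(\mathring B_\varepsilon(x_i)\cap X_W\bigr),\qquad A_i=\{\varepsilon/2<|\cdot-x_i|<\varepsilon\}\cap X_V .\]

\emph{$E$ and $A_i$ are trivial bundles over $V$.} The set $X_V\setminus\bigcup_i\mathring B_{\varepsilon/2}(x_i)$ is closed in $X_V$, hence proper over $V$. It is a manifold with boundary. By (a) the map $h$ is a submersion on it, and by Lemma~\ref{lem:shrink}(b) on its boundary. By Ehresmann's theorem it is a trivial bundle over the ball $V$; removing the boundary, so is $E$. The same argument applies to the closed shell $\{\varepsilon/2\le|\cdot-x_i|\le\varepsilon\}\cap X_V$ and its interior $A_i$.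

\emph{$X_W$ and $\mathring B_\varepsilon(x_i)\cap X_W$ are trivial bundles over $W$}, because $h$ is a submersion over $W$, and also on $\partial B_\varepsilon(x_i)\cap X_W$.

Since $V$ and $W$ are contractible, the pairs $(E,E\cap X_W)$, $(A_i,A_i\cap X_W)$, $(X_W,F_y)$ and $(\mathring B_\varepsilon(x_i)\cap X_W,M_i)$ are $\infty$-connected. By Lemma~\ref{lem:glue}, applied to $Z_2=E\cup X_W$ and to $P_i=A_i\cup(\mathring B_\varepsilon(x_i)\cap X_W)$, the pairs $(Z_2,X_W)$ and $(P_i,\mathring B_\varepsilon(x_i)\cap X_W)$ are $\infty$-connected. Now use (P1).

(c) By (a) and (b), $P_i$ is $(n-1)$-connected and $N_i$ is contractible, so $(N_i,P_i)$ is $n$-connected. By Lemma~\ref{lem:glue}, $(X_V,Z_2)$ is $n$-connected; so is $(X_V,F_y)$, by (b) and (P1).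
\end{proof}

\subsection{Good sets}

In (S) with $n\ge1$ call a nonempty open set $U\subset Y$ \emph{good} if $(X_U,F_y)$ is $n$-connected for all $y\in U\setminus D$.

\begin{itemize}
\item[(G1)] \emph{Good sets form a basis of the topology of $Y$}, by Proposition~\ref{prop:local}(c).
\item[(G2)] \emph{If $V\subset U$ are good, then $(X_U,X_V)$ is $n$-connected.} Take $y\in V\setminus D$. As $F_y$ is connected, $X_V$ and $X_U$ are path connected. The maps $\pi_i(F_y)\to\pi_i(X_V)$ and $\pi_i(F_y)\to\pi_i(X_U)$ are isomorphisms for $i<n$ and onto for $i=n$. Hence the same holds for $\pi_i(X_V)\to\pi_i(X_U)$, and the exact sequence of $(X_U,X_V)$ gives the claim.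
\end{itemize}

\emph{Consequence: $X$ is connected.} Suppose $X=X'\sqcup X''$ with $X',X''$ open. For good $U$ the connected set $X_U$ lies in $X'$ or in $X''$. The union of the good sets of the first kind and the union of those of the second kind are open and cover $Y$; they are disjoint because $h$ is surjective. As $Y$ is connected, one of them is empty.

\section{Lifting homotopies approximately}\label{sec:lifting}

\begin{lemma}\label{lem:lift}
In \textup{(S)} let $n\ge1$, let $\mathcal U$ be an open cover of $Y$, and let $K=I^d$ with $0\le d\le n$. Let $f\colon K\to X$ and $G\colon K\times I\to Y$ be maps with $G_0=h\circ f$. Then there is $\widetilde G\colon K\times I\to X$ with $\widetilde G_0=f$ such that for every $p\in K\times I$ the points $h\widetilde G(p)$ and $G(p)$ lie in a common member of $\mathcal U$.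
\end{lemma}

\begin{proof}
Over points of $D$ the map $h$ is not a fibration, so we do not try to lift $G$ exactly. Instead we lift cell by cell as in Section~\ref{subsec:loops}, each cell $\tau$ over a good set $O_\tau$. To apply (G2) we need $O_{\tau'}\subset O_\tau$ for all faces $\tau'$ of $\tau$. So the sets must grow with the dimension of the cell, and we prepare one open cover for each dimension.

\emph{Covers.} Since $Y$ is paracompact, every open cover has an open star refinement, that is, an open cover such that the union of all members meeting a given member lies in a member of the original cover. Any refinement of a star refinement is a star refinement. By (G1) there are covers $\mathcal W_0,\dots,\mathcal W_{n+1}$ of $Y$ by good sets such that $\mathcal W_0$ refines $\mathcal U$ and $\mathcal W_{l+1}$ is a star refinement of $\mathcal W_l$. In particular each member of $\mathcal W_{l+1}$ lies in a member of $\mathcal W_l$.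

\emph{Cells.} Subdivide $K$ into cubes and $I$ by $0=t_0<\dots<t_m=1$, so finely that $G$ maps each cell of the product subdivision of $K\times I$ into a member of $\mathcal W_{n+1}$. The cells are the horizontal cells $c\times t_j$ and the prisms $c\times[t_{j-1},t_j]$, with $c$ a cell of $K$; their dimensions are at most $n+1$.

\emph{Choice of sets.} For each cell $\tau$ we choose $O_\tau\in\mathcal W_{n+1-\dim\tau}$ such that
\[G(\tau)\subset O_\tau,\qquad O_{\tau'}\subset O_\tau\ \text{ for all faces }\tau'\text{ of }\tau .\]
Proceed by induction on $e=\dim\tau$. Let $W\in\mathcal W_{n+1}$ contain $G(\tau)$. If $e=0$, put $O_\tau=W$. If $e\ge1$, then for a proper face $\tau'$ the set $O_{\tau'}$ meets $W$, since both contain $G(\tau')$. As $\dim\tau'\le e-1$, each of $W$ and the sets $O_{\tau'}$ lies in a member of $\mathcal W_{n+2-e}$, and the chosen member containing $O_{\tau'}$ meets the one containing $W$. By the star property all of them lie in one member of $\mathcal W_{n+1-e}$; take it as $O_\tau$.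

\emph{Lifting.} We construct $\widetilde G$ on $K\times[t_{j-1},t_j]$ for $j=1,2,\dots$ with $\widetilde G(\tau)\subset X_{O_\tau}$ for all cells $\tau$. For the cells $c\times0$ this holds with $\widetilde G_0=f$, as $h f(c)=G(c\times0)\subset O_{c\times0}$. In step $j$ take the cells $c$ of $K$ in the order of increasing dimension, and let $\tau=c\times[t_{j-1},t_j]$. On $c\times t_{j-1}\cup\partial c\times[t_{j-1},t_j]$ the map $\widetilde G$ is already defined. Its values lie in $X_{O_\tau}$, and it sends $\partial c\times t_j$ to $X_{O_{c\times t_j}}$, in both cases because the sets of the faces lie in those of the cells. By (G2) the pair $(X_{O_\tau},X_{O_{c\times t_j}})$ is $n$-connected, and $\dim c\le n$. So (P2) extends $\widetilde G$ to $\tau\to X_{O_\tau}$ with $c\times t_j\to X_{O_{c\times t_j}}$.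

For $p\in\tau$ both $h\widetilde G(p)$ and $G(p)$ lie in $O_\tau$, which is contained in a member of $\mathcal W_0$, hence of $\mathcal U$.
\end{proof}

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Connectedness of $X$ was shown in Section~\ref{sec:local}. Let $U_0$ be a coordinate ball about $y$ disjoint from $D$. Then $X_{U_0}\cong U_0\times H$, so $\pi_i(X,H)=\pi_i(X,X_{U_0})$ and $\pi_i(Y,y)=\pi_i(Y,U_0)$, with base points $a\in H$ and $y$.

\emph{Trivial kernel for $1\le i\le n$.} Let $f\colon(I^i,\partial I^i)\to(X,X_{U_0})$ represent an element whose image in $\pi_i(Y,U_0)$ is trivial. Then there is $G\colon I^i\times I\to Y$ with $G_0=h\circ f$ and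
\[Q:=G(\partial I^i\times I\cup I^i\times1)\subset U_0 .\]
Apply Lemma~\ref{lem:lift} with $K=I^i$ and the cover $\{U_0,Y\setminus Q\}$, whose only member meeting $Q$ is $U_0$. It gives $\widetilde G$ with $\widetilde G_0=f$ and $\widetilde G(\partial I^i\times I\cup I^i\times1)\subset X_{U_0}$. By (P3), $[f]=0$.

\emph{Injectivity for $1\le i\le n$.} For $i\ge2$ the map $h_*$ is a group homomorphism. Let $i=1$. As $H$ is connected, $\pi_1(X,H)$ is the set of cosets of $\operatorname{im}\pi_1(H)$ in $\pi_1(X)$. We have shown that $\ker(\pi_1X\to\pi_1Y)=\operatorname{im}\pi_1(H)$, so the map induced on cosets is injective.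

\emph{Surjectivity for $1\le i\le n+1$.} Here we compare $\alpha\colon(I^i,\partial I^i)\to(Y,y)$ with a map close to it. To join close points of $Y$, embed $Y$ as a closed smooth submanifold of some $\mathbb R^N$, and let $\nu\colon T\to Y$ be a continuous retraction of an open neighborhood $T$ of $Y$. Choose an open Euclidean ball $\beta_y\subset T$ about $y$ with $\nu(\beta_y)\subset U_0$, and for each $z\in Y\setminus\{y\}$ an open ball $\beta_z\subset T$ about $z$ not containing $y$. Apply Lemma~\ref{lem:lift} with the cover $\{\beta_z\cap Y\}_{z\in Y}$, $K=I^{i-1}$, $G=\alpha$ and $f$ constant at the point $a\in H$. Note that $\dim K\le n$. For each $p\in I^i$ the points $h\widetilde G(p)$ and $\alpha(p)$ lie in a common ball $\beta_z$, so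
\[\alpha_s(p)=\nu\bigl((1-s)\,h\widetilde G(p)+s\,\alpha(p)\bigr),\qquad 0\le s\le1,\]
is defined. If $p\in\partial I^i$, then $\alpha(p)=y$, so this ball is $\beta_y$ and $\alpha_s(p)\in U_0$ for all $s$. In particular $\widetilde G$ maps $(I^i,\partial I^i)$ to $(X,X_{U_0})$. On $I^{i-1}\times0$ we have $\widetilde G=a$ and $\alpha_s=y$. So, with base point in $I^{i-1}\times0$, the map $\widetilde G$ represents an element of $\pi_i(X,X_{U_0},a)$, and $\alpha_s$ is a homotopy showing $h_*[\widetilde G]=[\alpha]$.

\emph{Exact sequence.} It is the sequence of the pair $(X,H)$, with $\pi_i(X,H)$ replaced by $\pi_i(Y)$ for $1\le i\le n$; it ends in $\pi_1(Y)\to\pi_0(H)=*$.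
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $Y$ is a point, then $H=X=\widehat X$ and there is nothing to prove. Otherwise, in the first situation of the theorem, (S) holds and $\widetilde Y$ is $\mathbb C^k$ or the disc, hence contractible. (A Riemann surface $Y=h(X)$ is compact.) So we work in (S) with $\widetilde Y$ contractible.

\emph{Case $n\ge1$.} The map $\widehat h\colon\widehat X\to\widetilde Y$ is proper and surjective, and locally on the base it is isomorphic to $h$. So it satisfies (S), with the same generic fiber $H$. By Theorem~\ref{thm:A}, $\widehat X$ is connected and $\pi_i(\widehat X,H)\cong\pi_i(\widetilde Y)=0$ for $1\le i\le n$. This proves (1).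

Let $n\ge2$. The map $\widehat X\to X$ is a connected covering, the pull-back of $\widetilde Y\to Y$ under $h$. Therefore $h_*\colon\pi_1X\to\pi_1Y$ is onto, and its kernel is the image of the injection $\pi_1\widehat X\to\pi_1X$. By (1) we have $\pi_1(\widehat X,H)=\pi_2(\widehat X,H)=0$, so the inclusion induces an isomorphism $\pi_1H\cong\pi_1\widehat X$. This is (2), and it is here that $n\ge2$ is used.

\emph{Case $n=0$.} Only (1) for $i=0$ has to be shown. The map $\widehat h$ again satisfies (S); to simplify notation we write $h\colon X\to Y$ for it. Every point $x$ is isolated in its fiber $F_y$. This is clear for $x\notin C$. If $x\in C$ were not isolated, $F_y$ would have a positive-dimensional local component at $x$; its points near $x$ and different from $x$ are not in $C$, as $C\cap F_y$ is discrete, so they are isolated in $F_y$, a contradiction. A holomorphic map between manifolds of equal dimension is open near an isolated point of a fiber. Suppose $x\ne x'$ lie in the same fiber. Disjoint neighborhoods of $x$ and $x'$ have images containing a common neighborhood of $h(x)$, so some fiber over a point outside $D$ has at least two points. But such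 fibers are connected and discrete, hence single points. So $h$ is bijective, continuous and proper, hence a homeomorphism onto the connected base, and $X$ is connected.
\end{proof}

\begin{remark}\label{rem:range}
The same argument shows for $n\ge1$ that (1) holds whenever $\widetilde Y$ is $n$-connected. For $n\ge2$ the sequence $\pi_2(Y)\to\pi_1(H)\to\pi_1(X)\to\pi_1(Y)\to1$ is exact by Theorem~\ref{thm:A}, so (2) holds whenever $\pi_2(Y)=0$. Some hypothesis on $\pi_2(Y)$ is needed. Let $X=\bigl((\mathbb C^2\setminus0)/\langle2\rangle\bigr)\times\mathbb P^1$ and $Y=\mathbb P^1$, and let $h\colon X\to Y$ be the projection to the Hopf surface followed by its elliptic fibration. This is a submersion with $n=2$ and $H=(\mathbb C^*/\langle2\rangle)\times\mathbb P^1$. The kernel of $h_*$ is $\pi_1X=\mathbb Z$, whereas $\pi_1H=\mathbb Z^2$.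
\end{remark}

\section{Singularities with zero intersection form}\label{sec:forms}

We turn to Theorem~\ref{thm:C}. If $\pi_{n+1}(\widehat X,H)=0$, the vanishing cycles, that is, the $n$-cycles of the Milnor fibers, will turn out to bound in the generic fiber (Section~\ref{sec:sharp}). Then their intersection numbers vanish. In this section we determine the singularities for which this is possible.

On an oriented manifold $M$ of real dimension $2n$ there is the intersection form on $H_n(M;\mathbb Z)$. If $j\colon M\to M'$ is an open inclusion, then $j_*a\cdot j_*b=a\cdot b$. In particular, if the form of $M'$ is zero, so is that of $M$.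

In this section $g$ is a map as in Section~\ref{sec:local}, defined near $0\in\mathbb C^{n+k}$ with values in $\mathbb C^k$, $n,k\ge1$, satisfying \eqref{eq:isolated}; in particular $0$ is a critical point of $g$.

\begin{lemma}\label{lem:charts}
Let $(\varepsilon,\delta)$ be a Milnor pair for $g$, and let $B''_\eta$ denote the closed balls in a second chart centered at $0$. For all small $\eta$, and for all $y$ close enough to $0$ (depending on $\eta$), the inclusion $\mathring B''_\eta\cap g^{-1}(y)\subset\mathring B_\varepsilon\cap g^{-1}(y)$ is defined and induces an isomorphism on homology with any coefficients.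
\end{lemma}

\begin{proof}
Let $\eta_0$ be admissible for the second chart. Choose $r_2<\varepsilon$ with $B_{r_2}\subset\mathring B''_{\eta_0}$. For any $\eta<\eta_0$ with $B''_\eta\subset\mathring B_{r_2}$ choose $r_1$ with $B_{r_1}\subset\mathring B''_\eta$. Intersecting
\[\mathring B_{r_1}\subset\mathring B''_\eta\subset\mathring B_{r_2}\subset\mathring B''_{\eta_0}\]
with $g^{-1}(y)$ we obtain spaces $A_1\subset A_2\subset A_3\subset A_4$. For $y$ close to $0$, Lemma~\ref{lem:shrink}(c) shows that $A_1\to A_3$, $A_2\to A_4$ and $A_3\to\mathring B_\varepsilon\cap g^{-1}(y)$ are homotopy equivalences. The first shows that $A_2\to A_3$ is surjective on homology, the second that it is injective.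
\end{proof}

Let $(\varepsilon,\delta)$ be a Milnor pair. Then $C_g\cap B_\varepsilon\cap g^{-1}(V_\delta)\subset\mathring B_{\varepsilon/2}$, so the critical set in $\mathring B_\varepsilon\cap g^{-1}(V_\delta)$ is proper over $V_\delta$. Its fibers are compact analytic subsets of a ball, hence finite. Its image, the discriminant, is analytic and, by Sard's theorem, nowhere dense. So the set of regular values in $V_\delta$ is connected, and over it the Milnor fibers form a bundle (Ehresmann's theorem for $B_\varepsilon\cap g^{-1}(V_\delta)$). Hence whether the intersection form of the Milnor fiber is zero does not depend on the regular value. It does not depend on the Milnor pair or on the coordinates at source and target either. Indeed, given two Milnor pairs, possibly in different coordinates, consider small balls $B''_\eta$ in the second source chart. For regular values $y$ close to $0$, Lemma~\ref{lem:charts} shows that $\mathring B''_\eta\cap g^{-1}(y)$ is included into both Milnor fibers over $y$ with isomorphisms on homology, and open inclusions preserve intersection numbers. If the form is zero, we say that $g$ \emph{has zero form}.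

\begin{lemma}\label{lem:deform}
Let $G(z,s)=(g_s(z),s)$, with $s\in\mathbb C^l$, be a holomorphic map near $0\in\mathbb C^{n+k}\times\mathbb C^l$ with values in $\mathbb C^k\times\mathbb C^l$ and $g_0=g$. Then $G$ satisfies \eqref{eq:isolated}, and:
\begin{enumerate}
\item[(a)] $G$ has zero form if and only if $g$ has zero form.
\item[(b)] Let $G$ have zero form and let $(\varepsilon,\delta)$ be a Milnor pair for $G$. For every regular value $v\in V_\delta$ of $G|_{B_\varepsilon}$ the intersection form of $\mathring B_\varepsilon\cap G^{-1}(v)$ is zero. For every critical point $(p,s)\in\mathring B_\varepsilon\cap G^{-1}(V_\delta)$ of $G$ the germ of $g_s$ at $p$, that is, $z\mapsto g_s(p+z)-g_s(p)$, satisfies \eqref{eq:isolated} near $0$ and has zero form.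
\end{enumerate}
\end{lemma}

\begin{proof}
A point $(z,s)$ is critical for $G$ if and only if $z$ is critical for $g_s$, and $G^{-1}(y,0)=g^{-1}(y)\times0$. This shows that $G$ satisfies \eqref{eq:isolated}. Moreover, for a small ball $(y,0)$ is a regular value of $G$ if and only if $y$ is one of $g$ on the ball of the same radius, and the two fibers coincide. As $g$ has regular values arbitrarily close to $0$, this gives (a).

(b) The first claim is the independence of the regular value. Let $(p,s)$ be a critical point as stated. As the critical set is finite over $V_\delta$, the germ of $G$ at $(p,s)$ satisfies \eqref{eq:isolated}, and hence so does that of $g_s$ at $p$. Take a small ball about $(p,s)$, contained in $\mathring B_\varepsilon$, and a value $v\in V_\delta$ close to $G(p,s)$ that is regular for all of $G|_{B_\varepsilon}$. The corresponding Milnor fiber of $G$ at $(p,s)$ is an open subset of $\mathring B_\varepsilon\cap G^{-1}(v)$, so its form is zero. Since the germ of $G$ at $(p,s)$ is a deformation of the germ of $g_s$ at $p$, part (a) applies.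
\end{proof}

We use the lemma in the following way. If $g$ has zero form, so has every deformation $G$ of it, by (a). If moreover $0$ is a critical point of $g_s$ for all small $s$, then by (b) the germs of $g_s$ at $0$ (after subtracting $g_s(0)$) have zero form for small $s$.

\begin{proposition}\label{prop:zeroform}
Let $g$ have zero form. Then $n$ is odd, and there are coordinates $(z,t)\in\mathbb C^{n+1}\times\mathbb C^{k-1}$ at the source and coordinates at the target, both centered at $0$, in which
\[g(z,t)=\Bigl(t,\ \sum_{i=1}^{n+1}z_i^2+\gamma(t)\Bigr),\qquad\gamma(0)=0 .\]
\end{proposition}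

\begin{proof}
Let $dg$ have rank $k-p$ at $0$; so $p\ge1$. After a linear change at the target, $k-p$ components of $g$ have independent differentials at $0$, and the other $p$ have zero differential there. Using the former as coordinates we obtain $g=(t,f_t(z))$ with $t\in\mathbb C^{k-p}$, $z\in\mathbb C^{n+p}$, and the components $f_1,\dots,f_p$ of $f=f_0$ vanish to order at least $2$ at $0$. The zero fiber of $f$ and the critical points on it are those of $g$, so $f\colon(\mathbb C^{n+p},0)\to(\mathbb C^p,0)$ satisfies \eqref{eq:isolated}; and $g$ is a deformation of $f$ with parameter $t$. By Lemma~\ref{lem:deform}(a), $f$ has zero form. We first exclude all cases except $p=1$ with nondegenerate Hessian and $n$ odd. In (b) we deform $f$ to a function with two spheres in its zero fiber that meet once; in (c) we reduce to (b).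

\emph{(a) The case $p=1$, nondegenerate Hessian, $n$ even, is impossible.} By the Morse lemma $f=\sum_{i=1}^{n+1}z_i^2$ in suitable coordinates. For small $c>0$ the fiber $f=c$ contains the sphere $S=\sqrt c\,S^n$ of real points. At $z\in S$ the tangent space of the fiber is $\{w:\sum z_iw_i=0\}=T_zS\oplus\sqrt{-1}\,T_zS$. So the normal bundle of $S$ is $\sqrt{-1}\,TS\cong TS$, and the self-intersection number of $S$ is $\pm\chi(S^n)=\pm2\ne0$.

\emph{(b) The case $p=1$, degenerate Hessian, is impossible (for all $n\ge1$).} Choose linear coordinates in which the $2$-jet of $f$ is $\sum_{i\le\varrho}z_i^2$, where $\varrho\le n$. For $s\ne0$ the function $f+s\sum_{\varrho<i\le n}z_i^2$ has a critical point at $0$ whose Hessian has corank exactly $1$. For small $s\ne0$ this germ satisfies \eqref{eq:isolated} and has zero form by Lemma~\ref{lem:deform}. (If $\varrho=n$, no deformation is needed.) By the splitting lemma it is equivalent to $\sum_{i=1}^nw_i^2+\phi(w)$ with $\phi$ of order at least $3$; here $\phi\not\equiv0$, because the germ satisfies \eqref{eq:isolated}. Changing the coordinate $w$ we get $\sum_{i=1}^nw_i^2+w^{m+1}$ with $2\le m<\infty$. This germ has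 zero form. Now deform it to
\[\sum_{i=1}^nw_i^2+P_\tau(w),\qquad P_\tau(w)=\prod_{j=0}^m(w-j\tau),\]
with small $\tau>0$. The zero fiber of this function is smooth, since $P_\tau$ has simple roots. It contains two $n$-spheres, one over the interval $[0,\tau]$ and one over $[\tau,2\tau]$. Each is the set of all $(w_1,\dots,w_n,w)$ with $w$ in the interval and
\[(w_i)=a\ \text{ if }P_\tau\le0,\qquad (w_i)=\sqrt{-1}\,a\ \text{ if }P_\tau\ge0,\qquad a\in\mathbb R^n,\quad |a|^2=|P_\tau(w)| .\]
As the roots are simple, these are smoothly embedded spheres, and they tend to $0$ as $\tau\to0$. The sign of $P_\tau$ differs on the two intervals. The spheres meet only at the point $w=\tau$, $w_1=\dots=w_n=0$. There the tangent space of the fiber is $\{dw=0\}=\mathbb C^n$, and the spheres are tangent to $\mathbb R^n$ and $\sqrt{-1}\,\mathbb R^n$ in some order. So their intersection number is $\pm1$, which contradicts Lemma~\ref{lem:deform}(b) for the regular value $(0,\tau)$.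

\emph{(c) The case $p\ge2$ is impossible.} Let $q_1$ be the quadratic part of $f_1$. There is a linear subspace $L\subset\mathbb C^{n+p}$ of dimension $n+1$ such that $q_1|_L$ is degenerate. Indeed, if $q_1$ is degenerate, take $L$ containing a nonzero vector of its kernel. If $q_1$ is nondegenerate, take an isotropic vector $v\ne0$ and $L$ with $v\in L\subset v^\perp$, which is possible as $n+1\le n+p-1=\dim v^\perp$. Choose linear coordinates $(a,b)\in\mathbb C^{n+1}\times\mathbb C^{p-1}$ with $L=\{b=0\}$, and deform $f$ to
\[f^s=(f_1,\ f_2+sb_1,\ \dots,\ f_p+sb_{p-1}).\]
The point $0$ remains critical, since $df_1=0$ there. By Lemma~\ref{lem:deform} the germ of $f^s$ at $0$ has zero form for small $s\ne0$; fix such an $s$. The differentials at $0$ of the last $p-1$ components are $s\,db_1,\dots,s\,db_{p-1}$. So these components, denoted $u$, form together with $a$ a coordinate system at $0$. In it $f^s=(f_1(a,b(a,u)),u)$ is a deformation, with parameter $u$, of the function germ $\varphi(a)=f_1(a,b(a,0))$ on $\mathbb C^{n+1}$. This germ satisfies \eqref{eq:isolated}, since its zero fiber and the critical points on it are those of $f^s$. By Lemma~\ref{lem:deform}(a)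 it has zero form. Along $u=0$ we have $sb_j=-f_{j+1}(a,b)$, and $f_{j+1}$ is of order at least $2$. Hence $b(a,0)=O(|a|^2)$, and the quadratic part of $\varphi$ is $q_1|_L$. This is degenerate, in contradiction to (b).

So $p=1$, the Hessian of $f=f_0$ is nondegenerate, and $n$ is odd. The Morse lemma with parameters $t$ gives the normal form.
\end{proof}

\section{Sharpness: proof of Theorem \ref{thm:C}}\label{sec:sharp}

If $h$ is a submersion, $\widehat h$ is a fiber bundle over a contractible base, and all $\pi_i(\widehat X,H)$ vanish. Conversely, assume $\pi_{n+1}(\widehat X,H)=0$ and $C\ne\emptyset$; we derive a contradiction. Replacing $h$ by $\widehat h$ we may assume that $Y$ is contractible and $X=\widehat X$. By Theorem~\ref{thm:B}(1) and the assumption, $(X,F_y)$ is $(n+1)$-connected for one $y\in Y\setminus D$. As the relative homology of an $(n+1)$-connected pair vanishes in degrees at most $n+1$, we have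
\begin{equation}\label{eq:acyclic}
H_j(X,F_y;A)=0\quad\text{for }j\le n+1,
\end{equation}
for this $y$ and every abelian group $A$. Then \eqref{eq:acyclic} holds for all $y\in Y\setminus D$: a path in $Y\setminus D$ from $y$ to $y'$ gives a diffeomorphism $F_y\cong F_{y'}$ that is homotopic in $X$ to the inclusion of $F_y$, and \eqref{eq:acyclic} only depends on the maps $H_*(F_y)\to H_*(X)$.

\subsection{Vanishing cycles bound}

Let $V$ be as in Proposition~\ref{prop:local}, with center $y_0$. For $x\in C\cap F_{y_0}$ and $y\in V\setminus D$ we now write $N_x$ and $M_x$, or $M_{x,y}$, for the sets $N_i$ and $M_i$ with $x_i=x$. The composite $H_n(M_x)\to H_n(F_y)\to H_n(X)$ factors through $H_n(N_x)=0$, and its second map is injective by \eqref{eq:acyclic}. So, with any coefficients,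
\begin{equation}\label{eq:bound}
H_n(M_x)\to H_n(F_y)\quad\text{is zero.}
\end{equation}
As $M_x$ is open in $F_y$, intersection numbers in $M_x$ can be computed in $F_y$. So the germ of $h$ at $x$ (in charts centered at $x$ and $y_0$) has zero form. Every $x\in C$ occurs here, with $y_0=h(x)$. For even $n$ Proposition~\ref{prop:zeroform} is already a contradiction. For odd $n$ it shows that at every $x\in C$ there are coordinates $(z,t)$ of $X$ centered at $x$ and $(t,u)$ of $Y$ centered at $h(x)$ with
\[h=\Bigl(t,\ \sum z_i^2+\gamma(t)\Bigr).\]
Fix such a \emph{Morse chart} for every $x\in C$. In it $C=\{z=0\}$.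

\emph{What remains to be done.} The local pairs $(N_x,M_x)$ contribute nonzero classes (``thimbles'' filling the vanishing spheres) to $H_{n+1}(X_V,F_y)$, and they have to become zero in $H_{n+1}(X,F_y)$. We construct a cohomology class on $X$ that detects all thimbles at once: locally it counts them modulo $2$. Working modulo $2$ makes the count canonical. The local counts are glued by the Leray spectral sequence, and \eqref{eq:bound} makes this possible.

\subsection{Special sets and thimbles}

From now on all homology and cohomology is with coefficients in $\mathbb F_2$. Call a set $V$ as in Proposition~\ref{prop:local}, together with its center $y_0$, charts and $\varepsilon$, \emph{special} if the charts of $X$ used at the points $x\in C\cap F_{y_0}$ are the Morse charts, and $V$ is so small that the functions $t$ and $c=u-\gamma(t)$ attached to each such $x$ are defined and satisfy $|c|<\varepsilon^2-|t|^2$ on $V$. The chart of $Y$ in which $V$ is a ball is arbitrary; it need not be one of the charts $(t,u)$, which depend on $x$. The inequality can be achieved as $t=0$ and $c=0$ at $y_0$. Special sets centered at $y_0$ form a neighborhood basis of $y_0$, so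 special sets form a basis of the topology of $Y$.

Let $U$ be special with center $y_0$ and let $y\in U\setminus D$. In the Morse chart at $x\in C\cap F_{y_0}$,
\[M_x=\Bigl\{\sum z_i^2=c(y),\ t=t(y),\ |z|^2<\varepsilon^2-|t(y)|^2\Bigr\}.\]
Here $c(y)\ne0$, since otherwise $(0,t(y))$ would be a critical point in $F_y$. By Section~\ref{subsec:quadric}, $M_x$ deformation retracts onto the sphere $S_{x,y}=\{z\in\sqrt{c(y)}\,S^n,\ t=t(y)\}$. So $H_n(M_x)=\mathbb F_2$, generated by $[S_{x,y}]$. By Proposition~\ref{prop:local}(b) and excision,
\[H_j(X_U,F_y)\cong H_j(X_U,Z_2)\cong\bigoplus_xH_j(N_x,P_x)\cong\bigoplus_xH_j(N_x,M_x),\]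
where $P_x=P_i$ for $x=x_i$. So the inclusions induce isomorphisms
\begin{equation}\label{eq:excision}
\bigoplus_{x\in C\cap F_{y_0}}H_j(N_x,M_x)\;\cong\;H_j(X_U,F_y).
\end{equation}
Since $N_x$ is contractible, the left side is $0$ for $j\le n$. For $j=n+1$ it has the basis $\Delta_x$, $x\in C\cap F_{y_0}$, where $\Delta_x\in H_{n+1}(N_x,M_x)\cong H_n(M_x)$ is the generator. We use the same letter for its image in $H_{n+1}(X_U,F_y)$.

Over a field cohomology is dual to homology. So $H^j(X_U,F_y)=0$ for $j\le n$, and the connecting map $H^n(F_y)\to H^{n+1}(X_U,F_y)$ is dual to $\partial\colon\Delta_x\mapsto[S_{x,y}]\in H_n(F_y)$, which is zero by \eqref{eq:bound}. The exact cohomology sequence of $(X_U,F_y)$ therefore gives: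
\begin{align}
&H^j(X_U)\to H^j(F_y)\ \text{is an isomorphism for }j\le n;\label{eq:iso}\\
&H^{n+1}(X_U,F_y)\to H^{n+1}(X_U)\ \text{is injective.}\label{eq:inj}
\end{align}

\subsection{The Leray spectral sequence}

Let $\mathcal R^j=R^jh_*\mathbb F_2$, the sheaf on $Y$ associated with $U\mapsto H^j(X_U)$. By \eqref{eq:acyclic} the map $H^j(X)\to H^j(F_y)$ is an isomorphism for $j\le n$. With \eqref{eq:iso} it follows that $H^j(X)\to H^j(X_U)$ is an isomorphism for all special $U$ and $j\le n$. Hence $\mathcal R^j$ is constant for $j\le n$. As $Y$ is contractible, $H^i(Y;\mathcal R^j)=0$ for $i>0$ and $j\le n$. In the Leray spectral sequence $E_2^{i,j}=H^i(Y;\mathcal R^j)\Rightarrow H^{i+j}(X)$ the only possibly nonzero term of total degree $n+1$ is then $E_2^{0,n+1}$, and the differentials leaving it end in $E_r^{r,n+2-r}=0$, $r\ge2$. So the edge map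
\begin{equation}\label{eq:edge}
H^{n+1}(X)\to H^0(Y;\mathcal R^{n+1})\ \text{is bijective.}
\end{equation}

\subsection{Counting thimbles}

For special $U$ and $y\in U\setminus D$ let $\alpha_{U,y}\in H^{n+1}(X_U,F_y)=\operatorname{Hom}(H_{n+1}(X_U,F_y),\mathbb F_2)$ be the functional with value $1$ on every $\Delta_x$, and let $\sigma_U\in H^{n+1}(X_U)$ be its image.

\emph{$\sigma_U$ does not depend on $y$.} Since $U\setminus D$ is connected, it suffices to let $y$ vary in a ball $W\subset U\setminus D$. The bundles $X_W$ and $N_x\cap X_W$ over $W$ are trivial. So $H_{n+1}(X_U,F_y)\cong H_{n+1}(X_U,X_W)$ and $H_{n+1}(N_x,M_{x,y})\cong H_{n+1}(N_x,N_x\cap X_W)\cong\mathbb F_2$ for all $y\in W$. Thus the image of $\Delta_x$ in $H_{n+1}(X_U,X_W)$ is the image of the unique nonzero element of $H_{n+1}(N_x,N_x\cap X_W)$, which is the same for all $y\in W$. Hence all $\alpha_{U,y}$, $y\in W$, come from one element of $H^{n+1}(X_U,X_W)$ and have the same image in $H^{n+1}(X_U)$.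

\emph{Compatibility: $\sigma_U|_{U'}=\sigma_{U'}$ for special sets $U'\subset U$.} (The case $U'=U$ with different centers or charts is included, so $\sigma_U$ depends only on the set $U$.) Let $y_0'$ and $y_0$ be the centers. By the above it suffices to treat one $y\in U'\setminus D$, which we may take as close to $y_0'$ as we like. We claim that for such $y$ the map $H_{n+1}(X_{U'},F_y)\to H_{n+1}(X_U,F_y)$ sends each basis element $\Delta_{x'}$, $x'\in C\cap F_{y_0'}$, to a basis element $\Delta_x$. Then $\alpha_{U,y}$ restricts to $\alpha_{U',y}$, and the assertion follows.

By Proposition~\ref{prop:local}(a), $x'$ lies in $N_x$ for exactly one $x\in C\cap F_{y_0}$. In the Morse chart at $x$ we have $x'=(0,t')$. Let $B''$ be the open ball of small radius $\eta$ about $x'$ in this chart, contained in $N_x\cap N_{x'}$, and let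
\[M''=B''\cap F_y=\Bigl\{\sum z_i^2=c(y),\ t=t(y),\ |z|^2<\eta^2-|t(y)-t'|^2\Bigr\}.\]
Since $h(x')=y_0'$, both $c(y)$ and $t(y)-t'$ tend to $0$ as $y\to y_0'$. So for $y$ close to $y_0'$ the set $M''$ deformation retracts onto the sphere $S_{x,y}$, by Section~\ref{subsec:quadric}. As $S_{x,y}$ also generates $H_n(M_x)$, the map $H_n(M'')\to H_n(M_x)$ is an isomorphism. By Lemma~\ref{lem:charts}, applied at $x'$ to the Morse chart of $x'$ and the (translated) Morse chart of $x$, also $H_n(M'')\to H_n(M_{x'})$ is an isomorphism for $\eta$ small and $y$ close to $y_0'$. Let $\beta\in H_{n+1}(B'',M'')\cong H_n(M'')=\mathbb F_2$ be the generator. Comparing boundaries, we see that $\beta$ maps to $\Delta_x\in H_{n+1}(N_x,M_x)$ and to $\Delta_{x'}\in H_{n+1}(N_{x'},M_{x'})$. So $\Delta_{x'}$ and $\Delta_x$ have the same image in $H_{n+1}(X_U,F_y)$, as claimed. Only finitely many $x'$ are involved, so one $y$ serves for all of them.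

\subsection{The contradiction}

As special sets form a basis, the $\sigma_U$ define a section $\sigma\in H^0(Y;\mathcal R^{n+1})$. Its germ at a point $y_0\in D$ is not zero: for every special $U$ with center $y_0$ we have $\alpha_{U,y}\ne0$, hence $\sigma_U\ne0$ by \eqref{eq:inj}, and these $U$ form a neighborhood basis of $y_0$. Its germ at a point $y\notin D$ is zero, because for special $U$ with center $y$ the sum in \eqref{eq:excision} is empty.

Since $C\ne\emptyset$, we have $\sigma\ne0$. By \eqref{eq:edge} it comes from a class $\theta\ne0$ in $H^{n+1}(X)$. Let $y\notin D$. For special $U$ with center $y$ the bundle $X_U\to U$ is trivial, so the stalk of $\mathcal R^{n+1}$ at $y$ is $H^{n+1}(F_y)$, and $\theta|_{F_y}=\sigma_y=0$. But $H^{n+1}(X)\to H^{n+1}(F_y)$ is injective by \eqref{eq:acyclic}, so $\theta=0$. This contradiction shows $C=\emptyset$ and proves Theorem~\ref{thm:C}. \qed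

\section{One-dimensional fibers}\label{sec:curves}

\begin{corollary}\label{cor:curves}
The hypothesis $n\ge2$ in part \textup{(2)} of Theorem~\textup{\ref{thm:B}} cannot be dropped: for $n=1$ there are maps onto complex tori of every dimension $k\ge1$ that satisfy the other hypotheses, while the kernel of $h_*$ is not isomorphic to $\pi_1H$.
\end{corollary}

\begin{proof}
Let $a,b\colon S\to E$ be double covers of an elliptic curve by a curve of genus $2$, each branched at two points (for instance $a=b$), and let
\[f\colon S\times S\to E,\qquad f(s,s')=a(s)+b(s').\]
So $n=k=1$. The critical points of $f$ are the $4$ pairs consisting of a ramification point of $a$ and one of $b$. The fiber over a generic $e\in E$ is, via the first projection, the pull-back of the double cover $b$ under $s\mapsto e-a(s)$. It is a double cover of $S$ with nonempty branch locus, hence connected. So all hypotheses of Theorem~\ref{thm:B} hold. By part (1), $\widehat X$ is connected and $\pi_1H\to\pi_1\widehat X$ is onto; and $\pi_1\widehat X\cong\ker f_*$.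

Suppose $\ker f_*\cong\pi_1H$. Then the surjection $\pi_1H\to\pi_1\widehat X\cong\pi_1H$ is an isomorphism, as surface groups are Hopfian. Since $\widehat X$ covers $S\times S$, we have $\pi_2(\widehat X)=\pi_2(S\times S)=0$. The exact sequence
\[\pi_2(\widehat X)\to\pi_2(\widehat X,H)\to\pi_1(H)\to\pi_1(\widehat X)\]
then gives $\pi_2(\widehat X,H)=0$. By Theorem~\ref{thm:C} with $n=1$ the map $f$ would be a submersion, which it is not.

For $k\ge2$ let $T^{k-1}$ be a complex torus of dimension $k-1$ and take $f\times\mathrm{id}\colon S\times S\times T^{k-1}\to E\times T^{k-1}$. Its critical set meets each fiber in a finite set, and neither $H$ nor the kernel on $\pi_1$ changes.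
\end{proof}

\begin{thebibliography}{9}
\bibitem{Hamm} H. Hamm, \emph{Lokale topologische Eigenschaften komplexer R\"aume}, Math. Ann. 191 (1971).
\bibitem{LI} C. Llosa Isenrich, \emph{K\"ahler groups and subdirect products of surface groups}, arXiv:1701.01163 (2017).
\bibitem{Looijenga} Looijenga, \emph{Isolated Singular Points on Complete Intersections}, LMS LNS 77.
\end{thebibliography}

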